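\title{Invariant partial ideals of $C^*$-algebras: counterexamples, an additivity criterion, and real rank zero}

\begin{abstract}
A partial ideal of a unital $C^*$-algebra $A$ assigns a closed ideal to every commutative subalgebra of $A$, compatibly with inclusions; it is invariant if it is equivariant under conjugation by unitaries. Every closed two-sided ideal of $A$ induces an invariant partial ideal, and a conjecture stated by de Silva and Barbosa asserts that all invariant partial ideals are obtained in this way. We show that the conjecture is false. It fails for the universal unital $C^*$-algebra generated by three positive elements with sum $1$, and it fails for a separable, nuclear, type~I algebra. The counterexamples combine a median-like functional on the continuous functions on a triangle with the Fredholm index of Toeplitz operators. In the positive direction, we prove that the only obstruction is the failure of closure under sums of two positive elements, and that the conjecture holds for all unital $C^*$-algebras of real rank zero, in particular for all von Neumann algebras.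
\end{abstract}

\section{Introduction}\label{sec:intro}

Throughout, $A$ is a unital $C^*$-algebra, and a \emph{commutative subalgebra} of $A$ is a commutative $C^*$-subalgebra that contains the unit of $A$. We write $A_{\mathrm{sa}}$ and $A_+$ for the self-adjoint and the positive elements, and $C^*(1,a)$ for the commutative subalgebra generated by a normal element $a$.

The elements of $A$ that lie in some commutative subalgebra are the normal elements, and these span $A$. One may therefore ask how much of the structure of $A$ is recorded by the family of its commutative subalgebras. This paper asks the question for ideals.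

A \emph{total ideal} of $A$ is a norm closed two-sided ideal. A \emph{partial ideal} of $A$ is a map $\pi$ that assigns to each commutative subalgebra $V$ a closed ideal $\pi(V)$ of $V$, in such a way that
\[
\pi(V)=\pi(V')\cap V\qquad\text{whenever }V\subset V'.
\]
A total ideal $I$ gives the partial ideal $\pi_I(V)=I\cap V$, and we say that $\pi$ \emph{arises from a total ideal} if $\pi=\pi_I$ for some $I$. A partial ideal is \emph{invariant} if
\[
u\,\pi(V)\,u^*=\pi(uVu^*)
\]
for every commutative subalgebra $V$ and every unitary $u\in A$.

Each $\pi_I$ is invariant, because $uIu^*=I$. The map $I\mapsto\pi_I$ is injective, because $I$ is spanned by its self-adjoint elements and a self-adjoint $a$ lies in $I$ if and only if $a\in\pi_I(C^*(1,a))$. The following conjecture is stated in \cite{dSB}.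

\begin{quote}
\textbf{Conjecture.} \emph{A partial ideal of a unital $C^*$-algebra arises from a total ideal if and only if it is invariant. Consequently, $I\mapsto\pi_I$ is a bijection from total ideals onto invariant partial ideals.}
\end{quote}

By the two remarks above, what has to be decided is whether $I\mapsto\pi_I$ is surjective. The simplest cases suggest that it is.

\begin{example}\label{ex:small}
If $A$ is commutative, then $\pi(V)=\pi(A)\cap V$, so every partial ideal arises from the total ideal $\pi(A)$.

Let $A=M_2(\mathbb C)$. The commutative subalgebras are $\mathbb C1$ and the algebras $V_p=\mathbb Cp+\mathbb C(1-p)$ with $p$ a projection of rank one, and the only proper inclusions are $\mathbb C1\subset V_p$. If $\pi(\mathbb C1)=\mathbb C1$, then $1\in\pi(V)$ and $\pi(V)=V$ for all $V$, so $\pi=\pi_A$. If $\pi(\mathbb C1)=0$, each $\pi(V_p)$ can be chosen freely among $0$, $\mathbb Cp$ and $\mathbb C(1-p)$. So there are many partial ideals, while there are only two total ideals. Invariance removes the excess. Suppose $p\in\pi(V_p)$ and let $u$ be a unitary with $upu^*=1-p$. Then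 $uV_pu^*=V_p$, so $1-p\in\pi(V_p)$, and $1=p+(1-p)\in\pi(V_p)$. Hence the invariant partial ideals are $\pi_0$ and $\pi_A$.
\end{example}

A partial ideal is closed under sums of commuting elements, while a total ideal is closed under all sums. In $M_2(\mathbb C)$ the gap is closed by a unitary that moves one element into a position where it commutes with another. One would guess that unitaries, which span $A$, can always do this. They can when $A$ has many projections, and in general they cannot.

\begin{theorem}\label{thm:universal}
Let $A$ be the universal unital $C^*$-algebra generated by $x_1,x_2,x_3$ subject to $x_1,x_2,x_3\ge0$ and $x_1+x_2+x_3=1$. There is an invariant partial ideal $\pi$ of $A$ with $\pi(\mathbb C1)=0$ and $x_i\in\pi(C^*(1,x_i))$ for $i=1,2,3$. It does not arise from a total ideal. Hence $I\mapsto\pi_I$ is not surjective onto the invariant partial ideals, and the conjecture is false.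
\end{theorem}

Let $\Delta=\{(\xi_1,\xi_2,\xi_3)\in\mathbb R^3:\xi_i\ge0,\ \xi_1+\xi_2+\xi_3=1\}$ be the standard triangle, let $\mathcal K$ be the algebra of compact operators on a separable infinite-dimensional Hilbert space, and let $c_0(\mathbb N,\mathcal K)$ be the algebra of sequences in $\mathcal K$ that tend to $0$ in norm.

\begin{theorem}\label{thm:typeI}
There is a separable unital $C^*$-algebra $A$ with an extension
\[
0\to c_0(\mathbb N,\mathcal K)\to A\to C(\Delta)\to0,
\]
so that $A$ is nuclear and of type~I, for which the conjecture fails.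
\end{theorem}

For a partial ideal $\pi$ put $S=\bigcup_V\pi(V)$ and $S_+=S\cap A_+$. The next theorem says that sums of two noncommuting positive elements are the only obstruction.

\begin{theorem}\label{thm:criterion}
Let $A$ be a unital $C^*$-algebra and $\pi$ an invariant partial ideal of $A$.
\begin{enumerate}
\item[(i)] The set $S_+$ is norm closed.
\item[(ii)] $\pi$ arises from a total ideal if and only if $a+b\in S$ for all $a,b\in S_+$.
\end{enumerate}
\end{theorem}

\begin{theorem}\label{thm:rr0}
If $A$ is a unital $C^*$-algebra of real rank zero, for example a von Neumann algebra, then the conjecture holds for $A$: the map $I\mapsto\pi_I$ is a bijection from total ideals onto invariant partial ideals.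
\end{theorem}

Sections \ref{sec:idea}--\ref{sec:typeI} contain the counterexamples, and Sections \ref{sec:S}--\ref{sec:rr0} the positive results. The two halves can be read independently.

\section{The shape of the counterexample}\label{sec:idea}

The largest proper ideals of a commutative $C^*$-algebra $V$ are the kernels of its \emph{characters}, the unital $*$-homomorphisms $V\to\mathbb C$. A compatible choice of one character for each commutative subalgebra gives a partial ideal.

\begin{lemma}\label{lem:chi}
Let $\chi:A\to\mathbb C$ be a map such that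
\begin{enumerate}
\item[(C1)] $\chi|_V$ is a character for every commutative subalgebra $V$;
\item[(C2)] $\chi(uau^*)=\chi(a)$ for all $a\in A$ and all unitaries $u\in A$.
\end{enumerate}
Then $\pi(V)=\ker\chi|_V$ is an invariant partial ideal with $\pi(\mathbb C1)=0$. If there are $x_1,x_2,x_3\in A_{\mathrm{sa}}$ with $x_1+x_2+x_3=1$ and $\chi(x_i)=0$ for all $i$, then $x_i\in\pi(C^*(1,x_i))$ and $\pi$ does not arise from a total ideal.
\end{lemma}

\begin{proof}
The kernel of a character is a closed ideal. For $V\subset V'$ both $\pi(V)$ and $\pi(V')\cap V$ equal $\{a\in V:\chi(a)=0\}$. By (C2), conjugation by $u$ maps $\{a\in V:\chi(a)=0\}$ onto $\{b\in uVu^*:\chi(b)=0\}$. Since $\chi(\lambda1)=\lambda$, we have $\pi(\mathbb C1)=0$. If $\pi=\pi_I$, then $x_1,x_2,x_3\in I$, so $1\in I$ and $\pi_I(\mathbb C1)=\mathbb C1$, a contradiction.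
\end{proof}

Two summands would not do: $x$ and $1-x$ commute, so $\chi(x)+\chi(1-x)=1$ by (C1). We need a $\chi$ that is additive on commuting pairs and is not additive on three elements with sum $1$. Condition (C2) comes for free if $\chi(a)$ depends only on the image of $a$ under a $*$-homomorphism $q$ into a commutative algebra, since then $q(uau^*)=q(a)$. So we look for $q:A\to C(X)$ and a nonadditive functional $\mu$ on the real functions in $C(X)$, and we put $\chi=\mu\circ q$ on $A_{\mathrm{sa}}$. Condition (C1) for $V=C^*(1,a)$ with $a=a^*$ says that $\chi(\varphi(a))=\varphi(\chi(a))$ for continuous $\varphi$, so we ask that $\mu(\varphi\circ f)=\varphi(\mu(f))$.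

\medskip\noindent\emph{Three points.} The first candidate is the median of three real numbers. It vanishes on $(1,0,0)$, $(0,1,0)$, $(0,0,1)$ and equals $1$ on their sum, as desired. It commutes with monotone functions $\varphi$, but not with all continuous ones: $\operatorname{med}(-1,0,2)=0$, while for the squares $\operatorname{med}(1,0,4)=1$.

\medskip\noindent\emph{The triangle.} We fill in the triangle spanned by the three points. Let $e_i$ be the corner of $\Delta$ where $\xi_i=1$, and let $\Delta_i=\{\xi_i=0\}$ be the opposite side. Let $f=\alpha_1\xi_1+\alpha_2\xi_2+\alpha_3\xi_3$, so that $f(e_i)=\alpha_i$, and let $\{i,j,k\}=\{1,2,3\}$ with $\alpha_j$ the median. The side $\Delta_j$ joins $e_i$ to $e_k$, so $f$ takes the intermediate value $\alpha_j$ at a point of $\Delta_j$. The segment $L$ from this point to $e_j\in\Delta_i\cap\Delta_k$ meets all three sides, and $f=\alpha_j$ on $L$. So the median is a level at which the level set of $f$ has a connected piece touching all three sides. This description no longer refers to the order of the values, and it survives composition with any $\varphi$,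 because $\varphi\circ f=\varphi(\alpha_j)$ on $L$. In Section \ref{sec:median} we show that every continuous $f$ has exactly one such level $\mu(f)$, in an approximate sense.

\medskip\noindent\emph{Commuting pairs.} We get $\mu(\xi_1)=\mu(\xi_2)=0$ and $\mu(\xi_1+\xi_2)=\operatorname{med}(1,1,0)=1$. For $A=C(\Delta)$ itself this violates (C1), since $\xi_1$ and $\xi_2$ commute. We need an algebra $A$ over $C(\Delta)$ in which no pair $(f,g)$ with $\mu(f+g)\ne\mu(f)+\mu(g)$ is the image of a commuting pair. The pair $(\xi_1,\xi_2)$ has a topological feature: $\xi_1+i\xi_2$ maps $\Delta$ affinely onto the plane triangle with vertices $1,i,0$, so the boundary of $\Delta$ winds once around every interior point of the image. In Section \ref{sec:winding} we show that whenever additivity fails for $(f,g)$, some loop in $\Delta$ is mapped by $f+ig$ to a loop with nonzero winding number.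

\medskip\noindent\emph{The shift.} Winding numbers obstruct commuting lifts. Recall that an operator $T$ on a Hilbert space is \emph{Fredholm} if it is invertible modulo the compact operators, that its index is $\operatorname{ind}T=\dim\ker T-\dim\ker T^*$, and that the index does not change under compact perturbations. A normal Fredholm operator $N$ has index $0$, because $\|N\psi\|=\|N^*\psi\|$ gives $\ker N=\ker N^*$. The unilateral shift $Z$ on $\ell^2(\mathbb N_0)$, $Ze_k=e_{k+1}$, is unitary modulo compact operators and has index $-1$. Modulo compact operators, $\operatorname{Re}Z$ and $\operatorname{Im}Z$ commute. But there are no commuting self-adjoint operators $a,b$ with $a-\operatorname{Re}Z$ and $b-\operatorname{Im}Z$ compact: $a+ib$ would be a normal compact perturbation of $Z$, of index $0$ and $-1$ at once. In Section \ref{sec:toeplitz} this argument, run for every loop in $\Delta$, shows that commuting pairs in the universal algebra have no winding.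

\section{A median for functions on the triangle}\label{sec:median}

In this section ``open'' means relatively open in $\Delta$. Since $\Delta$ is convex, the components of an open set are open and path connected. A subset of $\Delta$ is \emph{spanning} if it meets all three sides $\Delta_1,\Delta_2,\Delta_3$. An open set is \emph{winning} if one of its components is spanning; equivalently, if it contains a connected spanning set. An open set that contains a winning open set is winning. If two players divide the triangle and each wants to connect the three sides, the next two lemmas say that they cannot both win and cannot both lose.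

\begin{lemma}\label{lem:meet}
Two connected open spanning sets intersect. In particular, two winning open sets intersect.
\end{lemma}

\begin{proof}
Suppose that $U,U'$ are disjoint, connected, open and spanning. The set $U\cap\Delta_i$ is nonempty and open in $\Delta_i$, so it contains a point $a_i$ that is not a corner. Choose $b_i\in U'\cap\Delta_i$ in the same way. Going once around $\partial\Delta$ from a corner, we meet these six distinct points in three consecutive pairs, one pair $\{a_i,b_i\}$ for each side. Any three cyclically consecutive points include both points of some side. Hence the three points $a_i$ are not cyclically consecutive, they form at least two blocks separated by points $b_j$, and there are four points in the cyclic order $a,b,a',b'$ with $a,a'\in U$ and $b,b'\in U'$. Join $a$ to $a'$ by a path in $U$ and $b$ to $b'$ by a path in $U'$.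

Take a homeomorphism from $\partial\Delta$ onto the boundary of a square that sends $a,b,a',b'$ to the midpoints of the left, bottom, right and top sides, and extend it radially from interior points to a homeomorphism of $\Delta$ onto the square. In a rectangle, a path from the left side to the right side meets every path from the bottom side to the top side \cite[Lemma~2]{Mae}. So the two paths meet, and $U\cap U'\neq\emptyset$.
\end{proof}

We use Sperner's lemma in the following form: if the vertices of a triangulation of $\Delta$ are labeled by $1,2,3$ and no vertex on $\Delta_i$ has label $i$, then some triangle of the triangulation carries all three labels. (The condition forces $e_i$ to have label $i$, and a vertex on the side from $e_j$ to $e_k$ to have label $j$ or $k$.)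

\begin{lemma}\label{lem:cover}
If $U,U'$ are open and $U\cup U'=\Delta$, then $U$ or $U'$ is winning.
\end{lemma}

\begin{proof}
By compactness there is $\delta>0$ such that every ball $B(v,\delta)$ in $\Delta$ lies in $U$ or in $U'$. Triangulate $\Delta$ with all edges shorter than $\delta$. Color a vertex $v$ by $U$ if $B(v,\delta)\subset U$, and by $U'$ otherwise; in the second case $B(v,\delta)\subset U'$. An edge at $v$ lies in $B(v,\delta)$, hence in the set named by the color of $v$. Let $C(v)$ be the set of vertices that can be reached from $v$ along edges whose endpoints all have the color of $v$. The vertices of $C(v)$ together with the edges between them form a connected subset of $U$ or of $U'$. So if some $C(v)$ is spanning, we are done.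

Otherwise, label each $v$ by the least $i$ with $C(v)\cap\Delta_i=\emptyset$. Since $v\in C(v)$, no vertex on $\Delta_i$ has label $i$, and some small triangle carries three different labels. Two of its three vertices have the same color and are adjacent, so they have the same set $C(\cdot)$ and the same label. This is a contradiction.
\end{proof}

\begin{proposition}\label{prop:mu}
For every $f\in C(\Delta,\mathbb R)$ there is exactly one real number $\mu(f)$ such that $\{|f-\mu(f)|<\delta\}$ is winning for every $\delta>0$. Moreover:
\begin{enumerate}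
\item[(i)] $\mu(\varphi\circ f)=\varphi(\mu(f))$ for every continuous $\varphi:\mathbb R\to\mathbb R$;
\item[(ii)] $\{f>t\}$ is winning for $t<\mu(f)$, and $\{f<t\}$ is winning for $t>\mu(f)$;
\item[(iii)] if $f=c$ on a connected spanning set, then $\mu(f)=c$.
\end{enumerate}
\end{proposition}

\begin{proof}
\emph{Uniqueness.} If $m\neq m'$ both had the property, then with $\delta=|m-m'|/2$ the sets $\{|f-m|<\delta\}$ and $\{|f-m'|<\delta\}$ would be disjoint and winning, against Lemma \ref{lem:meet}.

\emph{Existence.} The set $\{f>t\}$ is $\Delta$ for $t<\min f$, is empty for $t\ge\max f$, and shrinks as $t$ grows. Let $m$ be the supremum of the $t$ for which it is winning. Then $\{f>t\}$ is winning for $t<m$ and not winning for $t>m$. Fix $\delta>0$. The open sets $\{|f-m|<\delta\}$ and $\{|f-m|>\delta/2\}$ cover $\Delta$, so by Lemma \ref{lem:cover} it suffices to show that the second is not winning. A spanning component of it is connected, so it lies in $\{f>m+\delta/2\}$ or in $\{f<m-\delta/2\}$. The first set is not winning. The second is disjoint from the winning set $\{f>m-\delta/2\}$, so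 it is not winning by Lemma \ref{lem:meet}.

\emph{Properties.} Let $m=\mu(f)$. For (i), given $\varepsilon>0$ choose $\delta>0$ with $|\varphi(r)-\varphi(m)|<\varepsilon$ for $|r-m|<\delta$. Then $\{|\varphi\circ f-\varphi(m)|<\varepsilon\}$ contains $\{|f-m|<\delta\}$ and is winning; uniqueness gives the claim. For (ii), both sets contain $\{|f-m|<|t-m|\}$. For (iii), each set $\{|f-c|<\delta\}$ contains the given connected spanning set.
\end{proof}

By (i) and (iii), for $c,d\in\mathbb R$,
\begin{equation}\label{eq:mu}
\mu(cf+d)=c\mu(f)+d,\qquad \mu(f^2)=\mu(f)^2,\qquad\mu(1)=1 .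
\end{equation}
By (iii) and the segment $L$ of Section \ref{sec:idea}, $\mu(\alpha_1\xi_1+\alpha_2\xi_2+\alpha_3\xi_3)=\operatorname{med}(\alpha_1,\alpha_2,\alpha_3)$. In particular
\begin{equation}\label{eq:coord}
\mu(\xi_1)=\mu(\xi_2)=\mu(\xi_3)=0 .
\end{equation}

\section{Additivity in the absence of winding}\label{sec:winding}

For a loop $\beta:S^1\to\mathbb C$ and $\lambda\notin\beta(S^1)$, the winding number $\operatorname{wind}(\beta,\lambda)$ is the total change of a continuous argument of $\beta-\lambda$ along the loop, divided by $2\pi$. It is invariant under homotopies in $\mathbb C\setminus\{\lambda\}$. In particular, if $\|\beta-\beta'\|<\operatorname{dist}(\lambda,\beta(S^1))$, then $\lambda\notin\beta'(S^1)$ and the straight-line homotopy gives $\operatorname{wind}(\beta',\lambda)=\operatorname{wind}(\beta,\lambda)$.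

We say that $F\in C(\Delta)$ has \emph{zero winding} if $\operatorname{wind}(F\circ\gamma,\lambda)=0$ for every loop $\gamma:S^1\to\Delta$ and every $\lambda\notin F(\gamma(S^1))$. Note that $\lambda$ may lie in $F(\Delta)$; for $\lambda\notin F(\Delta)$ the condition is empty, since $\Delta$ is contractible.

The simplest case is $F=\varphi\circ h+i\,\psi\circ h$ with $h$ real. Here $h\circ\gamma$ contracts inside the interval $h(\gamma(S^1))$, so $F\circ\gamma$ contracts inside its own image, and $F$ has zero winding. Additivity follows from Proposition \ref{prop:mu}(i), since both $\mu(\varphi\circ h+\psi\circ h)$ and $\mu(\varphi\circ h)+\mu(\psi\circ h)$ equal $(\varphi+\psi)(\mu(h))$. In general there is no common $h$, and we argue in the contrapositive: a failure of additivity gives three winning sets, they meet pairwise by Lemma \ref{lem:meet}, and a loop through the three meeting points has to wind.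

\begin{proposition}\label{prop:add}
If $f,g\in C(\Delta,\mathbb R)$ and $F=f+ig$ has zero winding, then $\mu(f+g)=\mu(f)+\mu(g)$.
\end{proposition}

\begin{proof}
Zero winding is preserved when $F$ is replaced by $F-\lambda_0$ or by $-F$. By \eqref{eq:mu} we may therefore assume that $\mu(f)=\mu(g)=0$ and, for a contradiction, that $\mu(f+g)>0$. Choose $\delta$ with $0<2\delta<\mu(f+g)$, and put $s=f-\delta$ and $t=g-\delta$. By Proposition \ref{prop:mu}(ii) the sets $\{s+t>0\}$, $\{s<0\}$ and $\{t<0\}$ are winning. Let $G_1,G_2,G_3$ be spanning components of them, in this order. By Lemma \ref{lem:meet} there are points $a\in G_3\cap G_1$, $b\in G_1\cap G_2$, $c\in G_2\cap G_3$. Let $\gamma$ be a loop that runs from $a$ to $b$ in $G_1$, from $b$ to $c$ in $G_2$, and from $c$ to $a$ in $G_3$.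

Consider $W=s+it=F-(\delta+i\delta)$ along $\gamma$; see Figure \ref{fig:wind}. On the three pieces, $W$ lies in three open half-planes that omit $0$ and on which the argument has continuous branches with values in
\[
(-\tfrac\pi4,\tfrac{3\pi}4),\qquad(\tfrac\pi2,\tfrac{3\pi}2),\qquad(\pi,2\pi),
\]
respectively. At $a$ we have $t<0<s+t$, so $W(a)$ has an argument $\vartheta\in(-\frac\pi4,0)$. We follow the argument continuously from this value. On the first piece it is given by the first branch. At $b$ we have $s<0<s+t$, so it arrives at a value in $(\frac\pi2,\frac{3\pi}4)$, which is also the value of the second branch at $W(b)$. At $c$ we have $s<0$ and $t<0$, so the second branch arrives at a value in $(\pi,\frac{3\pi}2)$, which is also the value of the third branch at $W(c)$. The third branch arrives at $W(a)$ with the argument of $W(a)$ that lies in $(\pi,2\pi)$, and this is $\vartheta+2\pi$. Hence $\operatorname{wind}(F\circ\gamma,\delta+i\delta)=1$, a contradiction.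
\end{proof}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.2]
\fill[gray!20] (0,0) -- (1.6,0) -- (1.6,-1.6) -- cycle;
\fill[gray!20] (0,0) -- (0,1.6) -- (-1.6,1.6) -- cycle;
\fill[gray!20] (0,0) rectangle (-1.6,-1.6);
\draw[->] (-1.8,0) -- (1.9,0) node[right] {$s$};
\draw[->] (0,-1.8) -- (0,1.9) node[above] {$t$};
\draw[dashed] (-1.6,1.6) -- (1.6,-1.6);
\draw[thick,->,shorten >=3pt] (1.2,-0.5) -- (-0.4,1.2);
\draw[thick,->,shorten >=3pt] (-0.4,1.2) -- (-0.9,-0.9);
\draw[thick,->,shorten >=3pt] (-0.9,-0.9) -- (1.2,-0.5);
\fill (1.2,-0.5) circle (1.3pt) node[below] {$W(a)$};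
\fill (-0.4,1.2) circle (1.3pt) node[above left] {$W(b)$};
\fill (-0.9,-0.9) circle (1.3pt) node[below] {$W(c)$};
\end{tikzpicture}
\caption{A loop in the $(s,t)$-plane made of three pieces, which lie in the half-planes $s+t>0$, $s<0$ and $t<0$. Consecutive pieces join in the shaded pairwise intersections of the half-planes, so the loop winds once around $0$.}\label{fig:wind}
\end{figure}

The hypothesis cannot be dropped. For $f=\xi_1$, $g=\xi_2$ the sets $G_1,G_2,G_3$ are the strips $\{\xi_3<1-2\delta\}$, $\{\xi_1<\delta\}$, $\{\xi_2<\delta\}$ along the three sides, $a,b,c$ can be taken to be the corners $e_1,e_2,e_3$, and $\gamma$ is the boundary of $\Delta$.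

\begin{proposition}\label{prop:reduction}
Let $q:A\to C(\Delta)$ be a unital $*$-homomorphism such that
\begin{enumerate}
\item[(W)] for all commuting $a,b\in A_{\mathrm{sa}}$, the function $q(a)+iq(b)$ has zero winding.
\end{enumerate}
Then $\chi(a)=\mu(q(\operatorname{Re}a))+i\mu(q(\operatorname{Im}a))$ satisfies \textup{(C1)} and \textup{(C2)}. If $x_1,x_2,x_3\in A_{\mathrm{sa}}$ have sum $1$ and $q(x_i)=\xi_i$, then $\pi(V)=\ker\chi|_V$ is an invariant partial ideal with $\pi(\mathbb C1)=0$ and $x_i\in\pi(C^*(1,x_i))$, and it does not arise from a total ideal.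
\end{proposition}

\begin{proof}
Let $V$ be a commutative subalgebra. On $V_{\mathrm{sa}}$ we have $\chi=\mu\circ q$. This is additive by (W) and Proposition \ref{prop:add}; it is the only place where (W) is used. By \eqref{eq:mu} it is real-homogeneous, unital, and satisfies $\chi(a^2)=\chi(a)^2$. For $a,b\in V_{\mathrm{sa}}$ the identity $2ab=(a+b)^2-a^2-b^2$ gives
\[
2\chi(ab)=(\chi(a)+\chi(b))^2-\chi(a)^2-\chi(b)^2=2\chi(a)\chi(b).
\]
So $\chi:V_{\mathrm{sa}}\to\mathbb R$ is a unital homomorphism of real algebras. By definition $\chi(a+ib)=\chi(a)+i\chi(b)$ for $a,b\in V_{\mathrm{sa}}$, so $\chi|_V$ is its complexification on $V=V_{\mathrm{sa}}+iV_{\mathrm{sa}}$, which is a character. This is (C1). The value $\chi(a)$ depends only on $q(a)$, since $q(\operatorname{Re}a)=\operatorname{Re}q(a)$ and $q(\operatorname{Im}a)=\operatorname{Im}q(a)$. As $q(uau^*)=|q(u)|^2q(a)=q(a)$, we get (C2). By \eqref{eq:coord}, $\chi(x_i)=0$, and Lemma \ref{lem:chi} applies.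
\end{proof}

\section{Toeplitz operators and the universal algebra}\label{sec:toeplitz}

Let $\zeta$ be the identity function on $S^1$, let $H^2\subset L^2(S^1)$ be the closed span of $1,\zeta,\zeta^2,\dots$, and let $P$ be the projection onto $H^2$. For $h\in C(S^1)$ the \emph{Toeplitz operator} is $T_h\psi=P(h\psi)$, $\psi\in H^2$. As the compression of a representation, $h\mapsto T_h$ is linear, unital, positive and contractive, and $T_h^*=T_{\bar h}$. In the basis $e_k=\zeta^k$, the operator $T_\zeta$ is the unilateral shift $Z$. Let $\mathcal T$ be the $C^*$-algebra generated by all $T_h$. We use two standard facts.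
\begin{enumerate}
\item[(T1)] (Coburn) $\mathcal T$ contains $\mathcal K=\mathcal K(H^2)$, and there is a unital $*$-homomorphism $\sigma:\mathcal T\to C(S^1)$, the \emph{symbol}, with $\sigma(T_h)=h$ and $\ker\sigma=\mathcal K$.
\item[(T2)] If $h$ has no zeros, then $T_h$ is Fredholm and $\operatorname{ind}T_h=-\operatorname{wind}(h,0)$.
\end{enumerate}

\begin{lemma}\label{lem:index}
Let $q:A\to C(\Delta)$ be a unital $*$-homomorphism and $\gamma:S^1\to\Delta$ a loop. Suppose that there is a unital $*$-homomorphism $\Theta:A\to\mathcal T$ with $\sigma(\Theta(a))=q(a)\circ\gamma$ for all $a\in A$. If $a,b\in A_{\mathrm{sa}}$ commute and $F=q(a)+iq(b)$, then $\operatorname{wind}(F\circ\gamma,\lambda)=0$ for all $\lambda\notin F(\gamma(S^1))$.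
\end{lemma}

\begin{proof}
The operator $N=\Theta(a)+i\Theta(b)$ is normal, because its real and imaginary parts commute, and $\sigma(N)=F\circ\gamma$. By (T1), $N-\lambda$ is a compact perturbation of $T_{F\circ\gamma-\lambda}$. By (T2) it is Fredholm of index $-\operatorname{wind}(F\circ\gamma,\lambda)$. Since $N-\lambda$ is normal, the index is $0$.
\end{proof}

To apply the lemma we need an algebra that maps to $\mathcal T$ over every loop, and the universal algebra does so by its defining property. Recall its construction. For an element $p$ of the free unital $*$-algebra on three self-adjoint generators, let $\|p\|$ be the supremum of $\|p(X_1,X_2,X_3)\|$ over all triples of positive Hilbert space operators with sum $1$. Such triples exist, and the supremum is finite because $\|X_i\|\le1$. The algebra $A$ is the completion of the quotient by the elements of seminorm $0$. For any positive elements $X_1,X_2,X_3$ with sum $1$ in a unital $C^*$-algebra $B$ there is a unique unital $*$-homomorphism $A\to B$ with $x_i\mapsto X_i$.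

\begin{proof}[Proof of Theorem \ref{thm:universal}]
Let $q:A\to C(\Delta)$ be given by $q(x_i)=\xi_i$, and let $\gamma$ be a loop in $\Delta$. The functions $\xi_i\circ\gamma$ are nonnegative with sum $1$, so the operators $T_{\xi_i\circ\gamma}$ are positive with sum $1$. Let $\Theta:A\to\mathcal T$ be given by $\Theta(x_i)=T_{\xi_i\circ\gamma}$. The unital $*$-homomorphisms $a\mapsto\sigma(\Theta(a))$ and $a\mapsto q(a)\circ\gamma$ agree on the generators, hence everywhere. Lemma \ref{lem:index} applies to every loop, so (W) holds, and Proposition \ref{prop:reduction} gives the theorem.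
\end{proof}

\begin{remark}\label{rem:stronger}
The partial ideal just constructed has more symmetry than unitary invariance. Since $\chi(a)$ depends only on $q(a)$ and $q(w^*w)=q(ww^*)$, we have
\[
w^*w\in\pi(C^*(1,w^*w))\iff ww^*\in\pi(C^*(1,ww^*))\qquad(w\in A),
\]
and $\alpha(\pi(V))=\pi(\alpha(V))$ for every automorphism $\alpha$ of $A$ with $q\circ\alpha=q$. Adding these requirements to the definition of invariance does not rescue the conjecture. The criterion of Theorem \ref{thm:criterion}(ii) fails for $x_1,x_2\in S_+$: every element of $S$ is annihilated by $\chi$, and $\chi(x_1+x_2)=\mu(\xi_1+\xi_2)=1$.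
\end{remark}

\section{A counterexample of type I}\label{sec:typeI}

The universal algebra is large. Every unital $C^*$-algebra generated by self-adjoint $a,b$ with $\|a\|,\|b\|\le R$ is a quotient of it, through $x_1\mapsto(a+R)/4R$, $x_2\mapsto(b+R)/4R$. The proof, however, used only the maps to $C(\Delta)$ and to $\mathcal T$, and countably many loops suffice because winding numbers are stable. So we choose a dense sequence of loops $\gamma_j$ and build $A$ inside $\prod_j\mathcal T$, the algebra of bounded sequences in $\mathcal T$, from two sequences $X=(X_j)$, $Y=(Y_j)$ with symbols $\xi_1\circ\gamma_j$ and $\xi_2\circ\gamma_j$.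

The difficulty is to make the kernel of $q$ equal to $c_0(\mathbb N,\mathcal K)$. The commutators $[X_j,Y_j]$ are compact, but they have to tend to $0$ in norm, and commutators of Toeplitz operators need not be small: $\|[Z^*,Z]\|=1$. The index forbids a normal operator with symbol $\zeta$, but it allows almost normal ones, namely weighted shifts whose weights grow slowly from $0$ to $1$. All we know about the spectrum of the limiting normal element is that it lies in the closed unit disk $\overline{\mathbb D}$. This is why the loops are extended to the disk, and here convexity of $\Delta$ is used.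

For a polynomial $p$ in two noncommuting variables put $|p|_\Delta=\|p(\xi_1,\xi_2)\|_{C(\Delta)}$.

\begin{lemma}\label{lem:XY}
Let $\gamma:S^1\to\Delta$ be a loop, $\mathcal P$ a finite set of polynomials in two noncommuting variables, and $\varepsilon>0$. There are $X,Y\in\mathcal T_{\mathrm{sa}}$ with $\sigma(X)=\xi_1\circ\gamma$, $\sigma(Y)=\xi_2\circ\gamma$, and $\|p(X,Y)\|\le|p|_\Delta+\varepsilon$ for all $p\in\mathcal P$.
\end{lemma}

\begin{proof}
Define $z_ne_k=w_ke_{k+1}$ with $w_k=\min(\frac{k+1}n,1)$. Then $z_n-Z$ has finite rank, so $z_n\in\mathcal T$ and $\sigma(z_n)=\zeta$, and $\|z_n\|=1$. The operator $z_n^*z_n-z_nz_n^*$ is diagonal with entries $w_k^2-w_{k-1}^2$, where $w_{-1}=0$. These equal $(2k+1)/n^2\le 2/n$ for $k<n$ and vanish for $k\ge n$.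

Let $\mathcal Q=\prod_n\mathcal T/\bigoplus_n\mathcal T$, where $\bigoplus_n\mathcal T$ is the ideal of sequences tending to $0$ in norm; the norm of the class $[(a_n)]$ is $\limsup_n\|a_n\|$. The class $[(z_n)]$ is a normal contraction, so functional calculus gives a unital $*$-homomorphism $\Phi:C(\overline{\mathbb D})\to\mathcal Q$ that sends the identity function to $[(z_n)]$. The symbol induces a $*$-homomorphism $\bar\sigma:\mathcal Q\to\prod_nC(S^1)/\bigoplus_nC(S^1)$. The map $\bar\sigma\circ\Phi$ and the map sending $f$ to the class of the constant sequence $f|_{S^1}$ are unital $*$-homomorphisms that agree on the identity function, which generates $C(\overline{\mathbb D})$. So they are equal.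

Fix $v_0\in\Delta$ and extend $\gamma$ to $\Gamma:\overline{\mathbb D}\to\Delta$ by $\Gamma(r\omega)=r\gamma(\omega)+(1-r)v_0$ for $0\le r\le1$, $\omega\in S^1$. Lift $\Phi(\xi_1\circ\Gamma)$ and $\Phi(\xi_2\circ\Gamma)$ to bounded sequences $(f_n)$, $(g_n)$ in $\mathcal T$, which are self-adjoint after taking real parts. By the previous paragraph the real functions $h_n=\sigma(f_n)-\xi_1\circ\gamma$ tend to $0$ uniformly. Replacing $f_n$ by $f_n-T_{h_n}$ does not change the class and achieves $\sigma(f_n)=\xi_1\circ\gamma$ for all $n$. The same correction gives $\sigma(g_n)=\xi_2\circ\gamma$. For every $p$,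
\[
\limsup_n\|p(f_n,g_n)\|=\|\Phi(p(\xi_1,\xi_2)\circ\Gamma)\|\le|p|_\Delta .
\]
Since $\mathcal P$ is finite, $X=f_n$ and $Y=g_n$ work for large $n$.
\end{proof}

\begin{proof}[Proof of Theorem \ref{thm:typeI}]
Let $(\gamma_j)$ be a uniformly dense sequence in the separable space $C(S^1,\Delta)$. Let $p_1,p_2,\dots$ enumerate the polynomials in two noncommuting variables with coefficients in $\mathbb Q+i\mathbb Q$. Choose $X_j,Y_j$ by Lemma \ref{lem:XY} for $\gamma_j$, $\varepsilon=1/j$, and the set $\mathcal P$ consisting of the two variables and $p_1,\dots,p_j$. Then $\|X_j\|,\|Y_j\|\le2$, so $X=(X_j)$ and $Y=(Y_j)$ lie in $\prod_j\mathcal T$, and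
\begin{equation}\label{eq:limsup}
\limsup_j\|p(X_j,Y_j)\|\le|p|_\Delta
\end{equation}
holds for $p=p_i$. It holds for all complex $p$: if $p$ has degree $d$ and $p'$ has the same monomials, with coefficients in $\mathbb Q+i\mathbb Q$ whose distances to those of $p$ add up to at most $\varepsilon$, then $\|(p-p')(X_j,Y_j)\|\le2^d\varepsilon$ and $|p-p'|_\Delta\le\varepsilon$.

\emph{The algebra.} The set $J=c_0(\mathbb N,\mathcal K)$ is a closed ideal of $\prod_j\mathcal T$, so $A=C^*(1,X,Y)+J$ is a $C^*$-subalgebra, as the sum of a $C^*$-subalgebra and a closed ideal. It is unital and separable, and the elements $p(X,Y)+k$ with $k\in J$ are dense in it.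

\emph{The quotient map.} The $*$-homomorphism $\iota:C(\Delta)\to\prod_jC(S^1)$, $\iota(h)=(h\circ\gamma_j)_j$, is isometric, because constant loops are limits of the $\gamma_j$ and so $\bigcup_j\gamma_j(S^1)$ is dense in $\Delta$. The map $a\mapsto(\sigma(a_j))_j$ sends $p(X,Y)+k$ to $\iota(p(\xi_1,\xi_2))$, so it maps $A$ into the closed set $\iota(C(\Delta))$. Composing with $\iota^{-1}$ we obtain a unital $*$-homomorphism $q:A\to C(\Delta)$ with
\[
q(X)=\xi_1,\qquad q(Y)=\xi_2,\qquad q(J)=0,\qquad\sigma(a_j)=q(a)\circ\gamma_j\quad(a\in A).
\]
Its range is closed and contains $1,\xi_1,\xi_2$, so $q$ is surjective by the Stone--Weierstrass theorem.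

\emph{The kernel.} Let $q(a)=0$. Then $\sigma(a_j)=0$, so $a_j\in\mathcal K$ for all $j$. Given $\varepsilon>0$, choose $p$ and $k\in J$ with $\|a-p(X,Y)-k\|<\varepsilon$. Applying $q$ gives $|p|_\Delta<\varepsilon$, and \eqref{eq:limsup} gives $\limsup_j\|a_j\|\le2\varepsilon$. Hence $a\in J$, and $\ker q=J$. The algebras $J$ and $C(\Delta)$ are nuclear and of type~I, and both classes are closed under extensions.

\emph{Condition} (W). Let $a,b\in A_{\mathrm{sa}}$ commute, $F=q(a)+iq(b)$, let $\gamma$ be a loop and $\lambda\notin F(\gamma(S^1))$. Since $F$ is uniformly continuous, there is $j$ with $\|F\circ\gamma_j-F\circ\gamma\|<\operatorname{dist}(\lambda,F(\gamma(S^1)))$. Then $\operatorname{wind}(F\circ\gamma,\lambda)=\operatorname{wind}(F\circ\gamma_j,\lambda)$, and this is $0$ by Lemma \ref{lem:index} applied to the coordinate map $\Theta(a)=a_j$. Proposition \ref{prop:reduction} with $x_1=X$, $x_2=Y$, $x_3=1-X-Y$ finishes the proof.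
\end{proof}

\section{The elements of an invariant partial ideal}\label{sec:S}

From now on $A$ is an arbitrary unital $C^*$-algebra, $\pi$ is an invariant partial ideal, $S=\bigcup_V\pi(V)$ and $S_+=S\cap A_+$. For $\delta>0$ we fix a continuous function $g_\delta:[0,\infty)\to[0,1]$ with $g_\delta=0$ on $[0,\delta/2]$ and $g_\delta=1$ on $[\delta,\infty)$. Then $\lambda(1-g_\delta(\lambda))^2\le\delta$ for all $\lambda\geq0$. We write $r_+=\max(r,0)$, also in functional calculus.

\begin{lemma}\label{lem:basic}
\begin{enumerate}
\item[(a)] $\pi(V)=S\cap V$ for every commutative subalgebra $V$.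
\item[(b)] $uSu^*=S$ for every unitary $u$.
\item[(c)] If $s\in S_+$ and $\varphi$ is continuous on $[0,\infty)$ with $\varphi(0)=0$, then $\varphi(s)\in S$. Linear combinations of pairwise commuting elements of $S_+$ lie in $S$.
\item[(d)] If $e\in S_+$, $b$ is normal and $be=eb=b$, then $b\in S$. In particular, if $s\in S_+$, $a\in A_{\mathrm{sa}}$, and $\varphi$ is real, continuous and zero on $[0,\delta]$ for some $\delta>0$, then $\varphi(s)a\varphi(s)\in S$.
\item[(e)] If $c$ is normal and $c^*c\in S$, then $c\in S$.
\end{enumerate}
\end{lemma}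

\begin{proof}
(a) Let $a\in\pi(W)\cap V$. Then $a$ is normal and $C^*(1,a)\subset W\cap V$, so $a\in\pi(W)\cap C^*(1,a)=\pi(C^*(1,a))\subset\pi(V)$.

(b) is invariance.

(c) By (a), $s$ lies in the closed ideal $\pi(C^*(1,s))$, and $\varphi(s)$ is a limit of polynomials in $s$ without constant term. Pairwise commuting positive elements lie in one commutative subalgebra $V$, and by (a) they lie in the linear space $\pi(V)$.

(d) The element $e$ commutes with $b$ and, taking adjoints, with $b^*$. So $V=C^*(1,b,e)$ is commutative, $e\in\pi(V)$ by (a), and $b=be\in\pi(V)$. For the second statement take $e=g_\delta(s)$, which lies in $S_+$ by (c) and satisfies $e\varphi(s)=\varphi(s)$.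

(e) Let $V=C^*(1,c)$. By (a), $c^*c\in\pi(V)$, and $\|c+\pi(V)\|^2=\|c^*c+\pi(V)\|=0$ in the quotient $C^*$-algebra.
\end{proof}

There is only one candidate for a total ideal inducing $\pi$. The next lemma reduces the problem to positive elements of this candidate and bounds them from above.

\begin{lemma}\label{lem:ideal}
Let $I$ be the total ideal generated by $S_+$.
\begin{enumerate}
\item[(i)] If $I\cap A_+\subset S$, then $\pi=\pi_I$.
\item[(ii)] For $c\in I\cap A_{\mathrm{sa}}$ and $\varepsilon>0$ there are $s_1,\dots,s_n\in S_+$ and $y_1,\dots,y_n\in A$ with $c\le\sum_jy_js_jy_j^*+\varepsilon$.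
\end{enumerate}
\end{lemma}

\begin{proof}
(i) If $c\in\pi(V)$, then $c^*c\in\pi(V)$, so $c^*c\in S_+\subset I$, and $c\in I$ because $\|c+I\|^2=\|c^*c+I\|$. Conversely, if $c\in I\cap V$, then $c$ is normal and $c^*c\in I\cap A_+\subset S$, so $c\in S\cap V=\pi(V)$ by Lemma \ref{lem:basic}(e) and (a).

(ii) Finite sums $\sum_jb_js_jd_j$ with $s_j\in S_+$ and $b_j,d_j\in A$ are dense in $I$. Choose one within $\varepsilon$ of $c$. Its real part is also within $\varepsilon$ of $c$, so $c\le\sum_j\operatorname{Re}(b_js_jd_j)+\varepsilon$. Expanding $(b-d^*)s(b-d^*)^*\ge0$ gives $\operatorname{Re}(bsd)\le\frac12bsb^*+\frac12d^*sd$. Take for the $y$'s the elements $b_j/\sqrt2$ and $d_j^*/\sqrt2$.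
\end{proof}

Each $\pi(V)$ is closed, but a convergent sequence in $S_+$ need not lie in one $V$. The only tool for passing between commutative subalgebras is unitary conjugation. We therefore need a source of exact unitary equivalences between positive elements, and the pair $|x|$, $|x^*|$ provides one.

Represent $A$ faithfully and unitally on a Hilbert space $H$. Every $x\in A$ has a polar decomposition $x=v|x|=|x^*|v$, where $|x|=(x^*x)^{1/2}$, $v\in B(H)$ is a partial isometry, and $v^*v$, $vv^*$ are the projections onto the closures of the ranges of $|x|$, $|x^*|$. For continuous $\varphi$ with $\varphi(0)=0$ we have $v^*v\varphi(|x|)=\varphi(|x|)$ and $v\varphi(|x|)v^*=\varphi(|x^*|)$. In general $v$ is neither unitary nor in $A$. If $x$ is invertible, it is both. The following lemma says that if $x$ is within $t$ of an invertible element, then $v$ can be replaced by a unitary of $A$ on the part of the spectrum of $|x|$ above $t$. Some hypothesis of this kind is needed: for the shift $Z\in B(\ell^2(\mathbb N_0))$ and $t<1$, the element $(|Z|-t)_+=1-t$ is invertible and $(|Z^*|-t)_+=(1-t)ZZ^*$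 is not. We write $GL(A)$ for the group of invertible elements.

\begin{lemma}[Pedersen \cite{Ped}]\label{lem:ped}
Let $x\in A$ and $\operatorname{dist}(x,GL(A))<t$. There is a unitary $u\in A$ with $u(|x|-t)_+u^*=(|x^*|-t)_+$.
\end{lemma}

\begin{proof}
Choose $b\in GL(A)$ with $\|x-b\|<t$. Put
\[
k=\max(|x|,t),\qquad g=\min(|x|/t,1),\qquad y=xk^{-1}=vg,\qquad\rho=(x-b)k^{-1}.
\]
Then $\|\rho\|<1$ since $\|k^{-1}\|\le1/t$, $y^*y=g^2\le1$, and $y-\rho=bk^{-1}$ is invertible. The contraction $y\in A$ agrees with $v$ where $|x|\ge t$. We want an invertible element with the same property. For scalars with $|y|\le 1$, $|\rho|<1$, $y\ne\rho$, the M\"obius expression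
\[
\frac{y-\rho}{1-\bar y\rho}=y-\frac{(1-|y|^2)\rho}{1-\bar y\rho}
\]
is nonzero, and it equals $y$ when $|y|=1$. Its operator version uses the defect operators $D=(1-y^*y)^{1/2}$ and $D_*=(1-yy^*)^{1/2}$. From $y(1-y^*y)=(1-yy^*)y$ and polynomial approximation of the square root we get $yD=D_*y$. With $R=(1-y^*\rho)^{-1}$ and $R'=(1-\rho y^*)^{-1}$, put
\[
M=y-D_*\rho RD\in A.
\]

\emph{$M$ is invertible.} From $(1-\rho y^*)\rho=\rho(1-y^*\rho)$ we get $\rho R=R'\rho$. Then
\begin{align*}
D_*M&=yD-(1-yy^*)\rho RD=\bigl[y(1-y^*\rho)-\rho+yy^*\rho\bigr]RD=(y-\rho)RD,\\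
MD&=D_*y-D_*R'\rho(1-y^*y)=D_*R'\bigl[(1-\rho y^*)y-\rho+\rho y^*y\bigr]=D_*R'(y-\rho).
\end{align*}
Suppose that $\|\psi_n\|=1$ and $M\psi_n\to0$. Since $(y-\rho)R$ is invertible, the first identity gives $D\psi_n\to0$. The definition of $M$ then gives $y\psi_n\to0$, while $\|y\psi_n\|^2=1-\|D\psi_n\|^2\to1$. So $M$ is bounded below. Suppose that $\|\psi_n\|=1$ and $M^*\psi_n\to0$. The adjoint of the second identity, $DM^*=(y-\rho)^*R'^*D_*$, gives $D_*\psi_n\to0$. Then $M^*=y^*-DR^*\rho^*D_*$ gives $y^*\psi_n\to0$, while $\|y^*\psi_n\|^2=1-\|D_*\psi_n\|^2\to1$. So $M^*$ is bounded below, and $M$ is invertible in $B(H)$, hence in $A$.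

\emph{The unitary.} Let $E=1_{[t,\infty)}(|x|)\in B(H)$. Then $gE=E$ and $DE=(1-g^2)^{1/2}E=0$, so $ME=yE=vE$. Also $D_*yE=yDE=0$, so $M^*ME=M^*yE=y^*yE=g^2E=E$. Thus the range of $E$ consists of vectors fixed by $|M|^2$, hence by $|M|^{-1}$, and the unitary $u=M|M|^{-1}\in A$ satisfies $uE=ME=vE$. With $h=(|x|-t)_+=EhE$ we obtain $uhu^*=vhv^*=(|x^*|-t)_+$.
\end{proof}

\section{Closedness and the additivity criterion}\label{sec:criterion}

Let $a$ be a limit of elements $m\in S_+$, and let $h=(a-\theta)_+$. With $g=g_\delta(m)$, the element $y=hg$ is close to $h$ and hence close to the invertible elements, and $y^*y=gh^2g\in S$ by Lemma \ref{lem:basic}(d). Lemma \ref{lem:ped} transfers this to $yy^*=hg^2h$. But $hg^2h$ is only close to $h^2$, so nothing has been gained. The remedy is to keep the partial isometry of $y$ and to replace its modulus $|y^*|$ by $h$ itself. This stays inside $A$ because $h^2$ is dominated by a multiple of $yy^*$, and that domination is the reason for cutting $a$ at level $\theta$.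

\begin{proof}[Proof of Theorem \ref{thm:criterion}(i)]
Let $a$ be in the closure of $S_+$; then $a\ge0$. Fix $\theta,t>0$ and put $h=(a-\theta)_+$. We show that $(h-t)_+=(a-\theta-t)_+$ lies in $S$. By Lemma \ref{lem:basic}(a) it then lies in the closed set $\pi(C^*(1,a))$, and $\theta,t\to0$ gives $a\in S$.

Choose $0<\eta\le\frac12$ with $\|h\|(\eta^{1/2}+\eta)<t$, and then $m\in S_+$ and $\delta>0$ with $2(2/\theta)^{1/2}(\|a-m\|+\delta)^{1/2}\le\eta$. Put $g=g_\delta(m)$ and $k=g_\theta(a)$, so that $hk=kh=h$.

\emph{Step 1: estimates.} We have
\[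
\|a^{1/2}(1-g)\|^2=\|(1-g)a(1-g)\|\le\|a-m\|+\|(1-g)m(1-g)\|\le\|a-m\|+\delta .
\]
The function $g_\theta(\lambda)\lambda^{-1/2}$ is continuous on $[0,\infty)$, with value $0$ at $0$, and bounded by $(2/\theta)^{1/2}$. So $\|k(1-g)\|\le\eta/2$ and $\|k(1-g^2)k\|\le\|k(1-g)\|\,\|(1+g)k\|\le\eta$. Put $y=hg$ and $s=yy^*=hg^2h$. Then
\begin{equation}\label{eq:hs}
0\le h^2-s=hk(1-g^2)kh\le\eta h^2,\qquad\text{so}\qquad h^2\le2s .
\end{equation}

\emph{Step 2: the element $x$.} Let $y=s^{1/2}v$ be the polar decomposition and put $x=hv$. For $r>0$ let $x_r=h(s+\frac1r)^{-1/2}y\in Ag$ and $c_r=1-(s(s+\frac1r)^{-1})^{1/2}$. Then $x-x_r=hc_rv$, and by \eqref{eq:hs}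
\[
\|x-x_r\|^2\le\|c_rh^2c_r\|\le2\|c_r^2s\|\le\frac2r .
\]
The last bound holds because, with $\nu=\lambda/(\lambda+\frac1r)\in[0,1]$, we have $(1-\sqrt\nu)^2\lambda\le(1-\nu)\lambda=\lambda/(r\lambda+1)\le\frac1r$. Hence $x$ lies in the norm closure of $Ag$; in particular $x\in A$.

\emph{Step 3: properties of $x$.} The projection $1-vv^*$ annihilates $s$, so $(1-vv^*)h^2(1-vv^*)=0$ by \eqref{eq:hs}, and $hvv^*=h$. Therefore $xx^*=h^2$ and $|x^*|=h$.

Let $e=g_{\delta/2}(m)\in S_+$. Then $ge=g$, so $xe=x$ by Step 2, and $x^*xe=ex^*x=x^*x$. By Lemma \ref{lem:basic}(d), $x^*x\in S_+$, and by (c), $(|x|-t)_+\in S$.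

By \eqref{eq:hs}, $s\le h^2\le s+\eta\|h\|^2$. The square root is operator monotone, so $s^{1/2}\le h\le s^{1/2}+\eta^{1/2}\|h\|$. From $x-h=(h-s^{1/2})v-hk(1-g)$ we get $\|x-h\|\le\|h\|(\eta^{1/2}+\eta)<t$. The positive element $h$ is a limit of the invertible elements $h+\tau$, $\tau>0$, so $\operatorname{dist}(x,GL(A))<t$.

\emph{Step 4.} By Lemma \ref{lem:ped}, $(h-t)_+=u(|x|-t)_+u^*$ for a unitary $u\in A$, and this lies in $S$ by Lemma \ref{lem:basic}(b).
\end{proof}

\begin{proof}[Proof of Theorem \ref{thm:criterion}(ii)]
If $\pi=\pi_I$ and $a,b\in S_+$, then $a+b\in I\cap C^*(1,a+b)\subset S$.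

Conversely, assume that $S_+$ is closed under sums. It is closed under positive multiples and unitary conjugation by Lemma \ref{lem:basic}(c) and (b). Let $I$ be the total ideal generated by $S_+$, let $c\in I\cap A_+$ and $\varepsilon>0$. By Lemma \ref{lem:ideal}(i) it suffices to show $c\in S$.

We first dominate $c$ by one element of $S_+$. Every $y\in A$ is a combination $\sum_{k=1}^4\lambda_ku_k$ of unitaries, since a self-adjoint contraction $d$ equals $\frac12(u+u^*)$ with $u=d+i(1-d^2)^{1/2}$. For $a_1,\dots,a_4\in A$,
\[
4\sum_ka_ka_k^*-\Bigl(\sum_ka_k\Bigr)\Bigl(\sum_ka_k\Bigr)^*=\frac12\sum_{k,l}(a_k-a_l)(a_k-a_l)^*\ge0 .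
\]
With $a_k=\lambda_ku_ks^{1/2}$ and $s\in S_+$ this gives $ysy^*\le4\sum_k|\lambda_k|^2u_ksu_k^*\in S_+$. By Lemma \ref{lem:ideal}(ii) and closure under sums, $c\le m+\varepsilon$ for some $m\in S_+$.

Now we cut $c$ down to where $m$ is large. Let $g=g_\varepsilon(m)$. Then
\[
0\le(1-g)c(1-g)\le(1-g)m(1-g)+\varepsilon(1-g)^2\le2\varepsilon,
\]
so $\|c^{1/2}(1-g)\|\le(2\varepsilon)^{1/2}$ and
\[
\|c-gcg\|\le\|c(1-g)\|+\|(1-g)cg\|\le2\|c\|^{1/2}(2\varepsilon)^{1/2}.
\]
By Lemma \ref{lem:basic}(d), $gcg\in S_+$. As $\varepsilon$ is arbitrary, $c$ is in the closure of $S_+$, and $c\in S$ by part (i).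
\end{proof}

\begin{remark}
Both parts fail without invariance, already for $M_2(\mathbb C)$ in the notation of Example \ref{ex:small}. Let $p_n\to p$ be distinct projections of rank one with $p_n\neq p$ and $\|p_n-p\|<\frac12$, and put $\pi(V_{p_n})=\mathbb Cp_n$ and $\pi(V)=0$ for all other $V$. Then $p_n\in S_+$ and $p\notin S_+$. If instead $\pi(V_p)=\mathbb Cp$ and $\pi(V)=0$ for all other $V$, then $S_+=[0,\infty)p$ is closed under sums, but $\pi$ is neither $\pi_0$ nor $\pi_A$.
\end{remark}

\section{Real rank zero}\label{sec:rr0}

A unital $C^*$-algebra has \emph{real rank zero} if the invertible self-adjoint elements are dense in $A_{\mathrm{sa}}$. Von Neumann algebras have this property: $a+\varepsilon(2\cdot1_{[0,\infty)}(a)-1)$ is invertible and within $\varepsilon$ of $a$. We use the following consequence \cite[Theorem~2.6, Corollary~2.8]{BP}.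
\begin{enumerate}
\item[(RR)] If $A$ has real rank zero and $B$ is a corner $pAp$ or a total ideal of $A$, then $B$ has real rank zero, and the self-adjoint elements of $B$ with finite spectrum are dense in $B_{\mathrm{sa}}$.
\end{enumerate}
By (RR) and Theorem \ref{thm:criterion}(i), it will be enough to show that the projections of the ideal $I$ of Lemma \ref{lem:ideal} lie in $S$. The plan is to split such a projection into orthogonal pieces, each controlled by a single element of $S_+$. Orthogonal pieces commute, so their sum lies in $S$ by Lemma \ref{lem:basic}(c). The splitting is the other use of (RR).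

\begin{lemma}\label{lem:split}
Let $A$ have real rank zero, let $p$ be a projection, $\tau\in(pAp)_{\mathrm{sa}}$ and $\eta>0$. There are projections $p_0,p_1$ with $p=p_0+p_1$, $p_0\tau p_0\le3\eta p_0$ and $p_1\tau p_1\ge\eta p_1$.
\end{lemma}

\begin{proof}
By (RR) there is $\tau'=\sum_i\lambda_iq_i$ with real $\lambda_i$, projections $q_i$ with sum $p$, and $\|\tau-\tau'\|<\eta$. Let $p_1$ be the sum of the $q_i$ with $\lambda_i\ge2\eta$, and $p_0=p-p_1$. Then $p_1\tau'p_1\ge2\eta p_1$ and $p_0\tau'p_0\le2\eta p_0$.
\end{proof}

Projections $p,r$ are \emph{equivalent}, written $p\sim r$, if $p=w^*w$ and $r=ww^*$ for some $w\in A$. This is an equivalence relation, and unitarily equivalent projections are equivalent. The converse fails: $Z^*Z=1$ and $ZZ^*\ne1$. Invariance gives only unitary equivalence, while the pieces will come with equivalences. The next lemma provides unitaries in two opposite situations, and it holds in every unital $C^*$-algebra.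

\begin{lemma}\label{lem:unitary}
\begin{enumerate}
\item[(i)] If $p,e$ are projections and $pep\ge\kappa p$ for some $\kappa>0$, then $p$ is unitarily equivalent to a projection $t\le e$.
\item[(ii)] If $t\sim r$ and $tr=0$, then $t$ and $r$ are unitarily equivalent.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) We may assume $\kappa\le1$. Put $y=ep$. Then $y^*y=pep$ is invertible in $pAp$. Let $w=y|y|^{-1}$, with the inverse taken in $pAp$. Then $w^*w=p$, so $t=ww^*$ is a projection with $tw=w$, and $t\le e$ because $ew=w$. Further $tp=tep=tw|y|=y$, so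
\[
ptp=y^*y\ge\kappa p,\qquad tpt=yy^*=w|y|^2w^*\ge\kappa t .
\]
Let $z=tp+(1-t)(1-p)$. The cross terms vanish in
\[
z^*z=ptp+(1-p)(1-t)(1-p),\qquad zz^*=tpt+(1-t)(1-p)(1-t).
\]
We have $\|(1-p)t(1-p)\|=\|t(1-p)t\|\le1-\kappa$, so $(1-p)(1-t)(1-p)\ge\kappa(1-p)$ and $z^*z\ge\kappa$. Exchanging the roles of $p$ and $t$ gives $zz^*\ge\kappa$. So $z$ is invertible and $u=z|z|^{-1}$ is unitary. Since $zp=tp=tz$ and $z^*z$ commutes with $p$, we get $up=tu$.

(ii) Let $w^*w=t$ and $ww^*=r$. Then $w=rwt$, so $w^2=0$, $wr=0$, $w^*t=0$, and $w+w^*$ is annihilated by the projection $1-t-r$. The self-adjoint element $W=w+w^*+(1-t-r)$ satisfies $W^2=(r+t)+(1-t-r)=1$, and $WrW=w^*W=w^*w=t$.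
\end{proof}

\begin{lemma}\label{lem:MvN}
Let $A$ have real rank zero. If $p\sim r$ are projections and $r\in S$, then $p\in S$.
\end{lemma}

\begin{proof}
Subprojections of $r$ lie in $S$ by Lemma \ref{lem:basic}(d). Apply Lemma \ref{lem:split} to $\tau=p(1-r)p$ and $\eta=\frac14$. We get $p=p_0+p_1$ with
\[
p_0rp_0\ge\tfrac14p_0,\qquad p_1(1-r)p_1\ge\tfrac14p_1 .
\]
By Lemma \ref{lem:unitary}(i), $p_0$ is unitarily equivalent to a subprojection of $r$, so $p_0\in S$; and $p_1$ is unitarily equivalent to a projection $t\le1-r$. Let $w^*w=p$, $ww^*=r$, and $r_1=wp_1w^*$. Then $r_1\le r$ is a projection and $r_1\sim p_1\sim t$, and $tr_1=0$. By Lemma \ref{lem:unitary}(ii), $t$ is unitarily equivalent to $r_1\in S$. So $t\in S$ and $p_1\in S$, and $p=p_0+p_1\in S$ by Lemma \ref{lem:basic}(c).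
\end{proof}

\begin{lemma}\label{lem:dominated}
Let $A$ have real rank zero. Let $p$ be a projection, $\kappa>0$, $s_1,\dots,s_n\in S_+$ and $y_1,\dots,y_n\in A$ with $p\bigl(\sum_{j=1}^ny_js_jy_j^*\bigr)p\ge\kappa p$. Then $p\in S$.
\end{lemma}

\begin{proof}
We use induction on $n$, for all $p$ and $\kappa$ at once. For $n=0$ we have $p=0$. Let $n\ge1$ and apply Lemma \ref{lem:split} to $\tau=py_ns_ny_n^*p$ and $\eta=\kappa/6$. On $p_0$ the last summand is small: compressing the hypothesis by $p_0$ and using $p_0\tau p_0\le\frac\kappa2p_0$ gives $p_0\bigl(\sum_{j<n}y_js_jy_j^*\bigr)p_0\ge\frac\kappa2p_0$, so $p_0\in S$ by induction.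

On $p_1$ the last summand alone is bounded below. Choose $\delta>0$ with $\delta\|y_n\|^2\le\eta/2$, let $\varphi(\lambda)=(\lambda-\delta)_+^{1/2}$ and $z=p_1y_n\varphi(s_n)$. Since $s_n\le\varphi(s_n)^2+\delta$,
\[
zz^*\ge p_1\tau p_1-\delta\,p_1y_ny_n^*p_1\ge\tfrac\eta2\,p_1 .
\]
So $zz^*$ is invertible in $p_1Ap_1$, and $w=(zz^*)^{-1/2}z$ satisfies $ww^*=p_1$. The projection $w^*w=\varphi(s_n)\,y_n^*(zz^*)^{-1}y_n\,\varphi(s_n)$ lies in $S$ by Lemma \ref{lem:basic}(d). By Lemma \ref{lem:MvN}, $p_1\in S$, and $p=p_0+p_1\in S$ by Lemma \ref{lem:basic}(c).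
\end{proof}

\begin{proof}[Proof of Theorem \ref{thm:rr0}]
By Section \ref{sec:intro}, only surjectivity remains. Let $\pi$ be an invariant partial ideal and $I$ the total ideal generated by $S_+$. If $p\in I$ is a projection, Lemma \ref{lem:ideal}(ii) with $\varepsilon=\frac12$ gives $p\le\sum_jy_js_jy_j^*+\frac12$. Compressing by $p$ gives $p\bigl(\sum_jy_js_jy_j^*\bigr)p\ge\frac12p$, so $p\in S$ by Lemma \ref{lem:dominated}.

Let $c\in I\cap A_+$. By (RR) there are self-adjoint $c_n\in I$ with finite spectrum and $c_n\to c$. The spectral projection of $c_n$ for a nonzero point of the spectrum is a polynomial in $c_n$ without constant term, so it lies in $I$, and hence in $S$. Thus $(c_n)_+$ is a positive combination of orthogonal projections in $S$, and $(c_n)_+\in S_+$ by Lemma \ref{lem:basic}(c). Since $c_n\ge-\|c_n-c\|$, we have $\|(c_n)_+-c_n\|\le\|c_n-c\|$, so $(c_n)_+\to c$. By Theorem \ref{thm:criterion}(i), $c\in S$, and Lemma \ref{lem:ideal}(i) gives $\pi=\pi_I$.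
\end{proof}

\begin{thebibliography}{9}

\bibitem{BP} Brown and Pedersen, J. Funct. Anal. \textbf{99} (1991).

\bibitem{dSB} Nadish de Silva and Rui Soares Barbosa, \emph{Partial and Total Ideals of Von Neumann Algebras}, arXiv:1408.1172 (2014).

\bibitem{Mae} Maehara, Amer. Math. Monthly \textbf{91} (1984).

\bibitem{Ped} Pedersen, J. Operator Theory \textbf{17} (1987).

\end{thebibliography}
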